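\title{Squares of $n+2$ general linear forms and lattice paths in a strip}

\begin{abstract}
Let $\ell_1,\ell_2$ be general linear forms in $n$ variables over a field of characteristic zero, and let $k=n+2-2d\ge1$. We prove the conjecture that the degree-$d$ component of $\mathbb F[x_1,\dots,x_n]/(x_1^2,\dots,x_n^2,\ell_1^2,\ell_2^2)$ has dimension equal to the number of $\pm1$-paths of length $n+2$ from $0$ to $k$ that stay in $[0,k]$. The proof is elementary: the upper bound comes from letting two points collide, and the lower bound from explicit products of Hankel determinants. Using the Knizhnik--Zamolodchikov connection for $\mathfrak{sl}_2$, we then treat arbitrary exponents and every pair $\ell_1,\ell_2$ such that any $n$ of the $n+2$ forms are linearly independent; the dimension is a coefficient in the level-$k$ fusion ring. We give closed formulas and determine, among the pairs in which every variable occurs, the degenerate positions at which the dimension jumps.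
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $\mathbb F$ be a field of characteristic zero and let $P_n=\mathbb F[x_1,\dots,x_n]$, $n\ge1$, with the standard grading; the degree-$d$ component of a graded quotient $A$ is written $A_d$. For linear forms $\ell_1,\ell_2\in P_n$ put
\[
A(\ell_1,\ell_2)=P_n/(x_1^2,\dots,x_n^2,\ell_1^2,\ell_2^2).
\]
After a linear change of coordinates, this is the quotient of $P_n$ by the squares of any $n+2$ linear forms of which the first $n$ are independent. A statement holds for \emph{general} $\ell_1,\ell_2$ if it holds for all pairs in some nonempty Zariski-open subset of the space $\mathbb F^{2n}$ of pairs. We ask for $\dim A(\ell_1,\ell_2)_d$ for general $\ell_1,\ell_2$.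

The following conjecture is taken from Booth, Singh and Vraciu \cite{BSV}. Let $n,d$ be positive integers with $n+2-2d>0$, and let $a_{n,d}$ be the number of lattice paths from $(0,0)$ to $(n+2-2d,\,n+2)$ with moves $(i,j)\to(i+1,j+1)$ and $(i,j)\to(i-1,j+1)$ whose first and last moves are of the first type and which do not cross the lines $x=0$ and $x=n+2-2d$. The conjecture asserts that $\dim A(\ell_1,\ell_2)_d=a_{n,d}$ for general $\ell_1,\ell_2$. It is known to hold when $n\ge 3d-3$.

We record only first coordinates. A \emph{path of length $m$} is a sequence of integers $(h_0,\dots,h_m)$ with $h_i-h_{i-1}=\pm1$; step $i$ is an \emph{up step} or a \emph{down step} according to the sign. For $k\ge0$ let $p_k(a,m)$ be the number of paths of length $m$ from $a$ to $k$ that stay in $[0,k]$, so that $p_k(a,m)=0$ for $a\notin[0,k]$. Throughout, when $n$ and $d$ are given,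
\[
N=n+2,\qquad k=n+2-2d .
\]
For $k\ge1$ a path from $0$ to $k$ in $[0,k]$ necessarily begins and ends with an up step, so $a_{n,d}=p_k(0,N)$. For $d=1$ such a path has one down step, which may be any step except the first and the last; thus $a_{n,1}=n=\dim A(\ell_1,\ell_2)_1$.

\subsection{The answer one would guess}\label{sub:guess}
Treating $\ell_1$ and $\ell_2$ as new variables, one finds (proof of Lemma~\ref{lem:reduction}) that for general $\ell_1,\ell_2$
\[
A(\ell_1,\ell_2)\cong B/(L_1,L_2),\qquad B=\mathbb F[y_1,\dots,y_N]/(y_1^2,\dots,y_N^2),\quad L_1=\sum_i y_i,\quad L_2=\sum_i t_iy_i ,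
\]
with distinct $t_1,\dots,t_N\in\mathbb F$. Here $\dim B_d=\binom Nd$ is the number of all paths of length $N$ from $0$ to $N-2d$. The first form imposes a wall: for $2d\le N$ the space $(B/L_1)_d$ has dimension $b_d=\binom Nd-\binom N{d-1}$, which is the number of such paths that never go below $0$ (Section~\ref{sub:sl2}). Now $A(\ell_1,\ell_2)_d$ is the cokernel of multiplication by $L_2$ from $(B/L_1)_{d-1}$ to $(B/L_1)_d$, so its dimension is at least $b_d-b_{d-1}=\mathcal H(d)$, where
\[
\mathcal H(q)=\binom Nq-2\binom N{q-1}+\binom N{q-2}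
\]
is the coefficient of $z^q$ in $(1-z)^2(1+z)^{n+2}$. One would guess that a general $L_2$ acts with maximal rank, which would give $\max(\mathcal H(d),0)$. The conjecture predicts otherwise. For $n=5$ and $d=3$ we have $b_2=b_3=14$ and $\mathcal H(3)=0$, while $k=1$ and the zigzag path gives $a_{5,3}=1$: a map between two spaces of dimension $14$ should fail to be invertible for every choice of $L_2$. We verify this by hand in Section~\ref{sec:k1}. The correct rule is that the second linear form imposes a second wall, at height $k$.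

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $n,d$ be positive integers with $k=n+2-2d\ge1$. For general linear forms $\ell_1,\ell_2$,
\[
\dim\bigl(P_n/(x_1^2,\dots,x_n^2,\ell_1^2,\ell_2^2)\bigr)_d=a_{n,d}.
\]
\end{theorem}

The hypothesis on the characteristic cannot be dropped: in characteristic $2$ the squares $\ell_1^2,\ell_2^2$ lie in $(x_1^2,\dots,x_n^2)$, and for $n=3$, $d=2$ the dimension is $3$ while $a_{3,2}=1$.

To go beyond squares we need an algebraic form of the path count. Define $U_a\in\mathbb Z[X]$ by $U_0=1$, $U_1=X$, $U_{a+1}=XU_a-U_{a-1}$. For $k\ge0$ the \emph{level-$k$ fusion ring} of $\mathfrak{sl}_2$ is $\mathcal F_k=\mathbb Z[X]/(U_{k+1})$. Since $U_a$ is monic of degree $a$, the classes $u_0,\dots,u_k$ of $U_0,\dots,U_k$ form a $\mathbb Z$-basis of $\mathcal F_k$. For a sequence $\lambda$ with entries in $\{0,\dots,k\}$, let $\mathcal N_k(\lambda)$ be the coefficient of $u_k$ in $\prod_i u_{\lambda_i}$. We have $Xu_a=u_{a+1}+u_{a-1}$ for $0\le a\le k$, with $u_{-1}=u_{k+1}=0$, so multiplication by $X$ takes one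 step inside $[0,k]$. Writing $1^m$ for a string of $m$ ones, we obtain for $k\ge1$
\begin{equation}\label{eq:Np}
\mathcal N_k(a,1^m)=p_k(a,m)\quad(0\le a\le k),\qquad \mathcal N_k(1^{N})=p_k(1,N-1)=p_k(0,N).
\end{equation}

\begin{theorem}\label{thm:B}
Let $\ell_1=\sum a_ix_i$ and $\ell_2=\sum b_ix_i$ satisfy $a_i\ne0$ and $b_i\ne0$ for all $i$, and $a_ib_j\ne a_jb_i$ for all $i\ne j$; equivalently, any $n$ of $x_1,\dots,x_n,\ell_1,\ell_2$ are linearly independent. Let $\lambda\in\mathbb Z_{\ge0}^{n+2}$, $d\ge0$ and $k=\sum_i\lambda_i-2d$. Then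
\[
\dim\left(\frac{P_n}{(x_1^{\lambda_1+1},\dots,x_n^{\lambda_n+1},\ell_1^{\lambda_{n+1}+1},\ell_2^{\lambda_{n+2}+1})}\right)_d=
\begin{cases}\mathcal N_k(\lambda)&\text{if }\max_i\lambda_i\le k,\\ 0&\text{otherwise.}\end{cases}
\]
If $\max_i\lambda_i\le k$, then with $\theta_j=\pi j/(k+2)$ this number equals
\begin{equation}\label{eq:trig}
\frac2{k+2}\sum_{j=1}^{k+1}(-1)^{j+1}\sin^2\theta_j\prod_{i=1}^{n+2}\frac{\sin((\lambda_i+1)\theta_j)}{\sin\theta_j}.
\end{equation}
\end{theorem}

Taking $\lambda=1^{n+2}$ and using \eqref{eq:Np}, we see that the conjecture holds for \emph{every} such pair $(\ell_1,\ell_2)$, and that $A(\ell_1,\ell_2)$ vanishes in degrees $d\ge(n+2)/2$.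

\begin{corollary}\label{cor:closed}
For $k=n+2-2d\ge1$ and $\theta_j=\pi j/(k+2)$,
\[
a_{n,d}=\frac2{k+2}\sum_{j=1}^{k+1}(-1)^{j+1}\sin^2\theta_j\,(2\cos\theta_j)^{n+2}=\sum_{j\ge0}\mathcal H\bigl(d-j(n+4-2d)\bigr).
\]
\end{corollary}

The argument $d-j(n+4-2d)$ is negative for all $j\ge1$ exactly when $3d-n-4<0$, that is, when $n\ge3d-3$. In this range, which is the range where the conjecture was known, $a_{n,d}=\mathcal H(d)$ and the guess of Section~\ref{sub:guess} is correct. At $n=3d-4$ the term $j=1$ is already $\mathcal H(0)=1$; the first such case with $k\ge1$ is $n=5$, $d=3$.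

The position of $\ell_1=\sum a_ix_i$ and $\ell_2=\sum b_ix_i$ is encoded by the vectors
\begin{equation}\label{eq:c}
c_i=(a_i,b_i)\quad(1\le i\le n),\qquad c_{n+1}=(-1,0),\qquad c_{n+2}=(0,-1)
\end{equation}
in $\mathbb F^2$. Their $2\times2$ determinants are, up to sign, $a_ib_j-a_jb_i$, $b_i$, $a_i$ and $1$, and these are also the determinants of the $n$-element subsets of $x_1,\dots,x_n,\ell_1,\ell_2$. So the hypothesis of Theorem~\ref{thm:B} says that the $c_i$ are nonzero and pairwise non-proportional. The last theorem allows proportional vectors. Let $M(m,\nu)$ be the multiplicity of the irreducible $\mathfrak{sl}_2$-module $V_\nu$ of dimension $\nu+1$ in $V_1^{\otimes m}$; it equals the number of paths of length $m$ from $0$ to $\nu$ in $[0,\infty)$ (Section~\ref{sub:sl2}).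

\begin{theorem}\label{thm:C}
Let the vectors $c_1,\dots,c_{n+2}$ be nonzero, and let $m_1,\dots,m_r$ be the sizes of their classes under proportionality. Let $k=n+2-2d\ge1$. Then
\[
\dim A(\ell_1,\ell_2)_d=\sum_{\nu\in\{0,\dots,k\}^r}\mathcal N_k(\nu)\prod_{j=1}^rM(m_j,\nu_j)\ \ge\ a_{n,d},
\]
with equality if and only if $m_j\le k+1=n+3-2d$ for every $j$.
\end{theorem}

For example, classes of size at most $2$ never change the dimension in degrees $d<(n+2)/2$.

\subsection{Method}
Section~\ref{sec:reduction} dualizes the problem: $A(\ell_1,\ell_2)_d$ is dual to the space of multilinear polynomials of degree $d$ in $N$ variables killed by $\sum\partial_i$ and $\sum t_i\partial_i$. This space lies in a tensor product of $\mathfrak{sl}_2$-modules attached to points $t_1,\dots,t_N$ of the line, and $k$ is its weight. Section~\ref{sec:k1} settles $k=1$ by hand, and Sections~\ref{sec:upper} and~\ref{sec:lower} prove the two inequalities of Theorem~\ref{thm:A}. This proof only sees general $t$. Section~\ref{sec:KZ} introduces a connection that transports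 the dual space from one configuration of points to another, and Sections~\ref{sec:fusion} and~\ref{sec:degenerate} use it to prove the remaining results. Theorem~\ref{thm:B} contains Theorem~\ref{thm:A}, and its proof does not use Section~\ref{sec:lower}; the elementary proof has the advantage of producing an explicit basis indexed by the paths.

\section{Reduction to a kernel in a tensor product}\label{sec:reduction}

In this section $K$ is any field of characteristic zero. We shall need $K=\mathbb F$ as well as fields of rational functions and of Laurent series.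

\subsection{Representations of $\mathfrak{sl}_2$}\label{sub:sl2}
An $\mathfrak{sl}_2$-module is a vector space with operators $e,f,h$ satisfying $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$. Eigenvalues of $h$ are called \emph{weights}. On a tensor product of modules, $e$ acts as $\sum_ie_i$, where $e_i$ is $e$ acting on the $i$th factor, and likewise for $f$ and $h$. For $\lambda\ge0$ let $V_\lambda\subset K[x]$ be the space of polynomials of degree at most $\lambda$, with
\[
e=\partial_x,\qquad h=\lambda-2x\partial_x,\qquad f=\lambda x-x^2\partial_x ,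
\]
so that $ex^m=mx^{m-1}$, $hx^m=(\lambda-2m)x^m$, $fx^m=(\lambda-m)x^{m+1}$. Put $V_{-1}=0$. We use the textbook fact that in characteristic zero every finite-dimensional module is a direct sum of modules $V_\lambda$. It has three consequences.
\begin{itemize}
\item[(S1)] In a finite-dimensional module, $e$ is injective on vectors of negative weight and $f$ is injective on vectors of positive weight. Indeed, in $V_\lambda$ the kernel of $e$ has weight $\lambda\ge0$ and the kernel of $f$ has weight $-\lambda\le0$.
\item[(S2)] For $\nu\ge0$, the multiplicity of $V_\nu$ is the dimension of the weight-$\nu$ space minus that of the weight-$(\nu+2)$ space, because $V_\lambda$ has the weights $\lambda,\lambda-2,\dots,-\lambda$, each once.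
\item[(S3)] $V_a\otimes V_1\cong V_{a+1}\oplus V_{a-1}$ for $a\ge0$, by (S2): both sides have the weights $a\pm1,\ a-2\pm1,\dots,-a\pm1$.
\end{itemize}
Iterating (S3) shows that $M(m,\nu)$ counts paths of length $m$ from $0$ to $\nu$ in $[0,\infty)$, and (S2) gives $M(N,N-2d)=\binom Nd-\binom N{d-1}$ for $2d\le N$. On $V_1$ the operator $f$ is multiplication by $x$ in $K[x]/(x^2)$, so on $V_1^{\otimes N}=B$ it is multiplication by $L_1$, and $B_{d-1}$ has weight $N-2d+2$. By (S1), $\dim(B/L_1)_d=\binom Nd-\binom N{d-1}$ for $2d\le N$. These are the facts quoted in Section~\ref{sub:guess}.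

\subsection{Specialization}
All comparisons between special and general configurations rest on one remark about minors.

\begin{lemma}\label{lem:spec}
Let $R$ be an integral domain with fraction field $Q$, let $\varphi\colon R\to K$ be a ring homomorphism, and let $Z$ be a matrix over $R$ of rank $\rho$ over $Q$. Then $\varphi(Z)$ has rank at most $\rho$, with equality if and only if $\varphi(\delta)\ne0$ for some $\rho\times\rho$ minor $\delta$ of $Z$.
\end{lemma}

\begin{proof}
The rank of a matrix over a field is the largest size of a nonzero minor, and the minors of $\varphi(Z)$ are the images of the minors of $Z$.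
\end{proof}

Thus kernels can only grow under specialization, and vectors that are independent after specialization were independent before. In particular, vectors with coordinates in $K[[\tau]]$ whose constant terms are linearly independent over $K$ are linearly independent over $K((\tau))$. The description by minors also shows that rank does not change under field extension.

\subsection{The spaces $W$}
Let $N\ge1$ and $\lambda\in\mathbb Z_{\ge-1}^N$. We identify $V=V_{\lambda_1}\otimes\dots\otimes V_{\lambda_N}$ with the space of polynomials in $x_1,\dots,x_N$ with $\deg_{x_i}\le\lambda_i$. Then $e_i=\partial_i$, and a homogeneous polynomial of degree $d$ has weight $\sum\lambda_i-2d$ for $H=\sum h_i$. For $t\in K^N$ and $k\in\mathbb Z$ put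
\[
E=\sum_i\partial_i,\qquad T=\sum_it_i\partial_i,\qquad W(\lambda;k;t)=\{F\in V:\ HF=kF,\ EF=TF=0\},
\]
and $D(\lambda;k;t)=\dim_KW(\lambda;k;t)$. This is $0$ if $\sum\lambda_i-k$ is odd or negative, or if some $\lambda_i=-1$. In the monomial basis, $W$ is the kernel of a matrix with entries in $\mathbb Q[t_1,\dots,t_N]$; let $D(\lambda;k)$ be the dimension of its kernel over the field $\mathbb Q(t_1,\dots,t_N)$ of rational functions. By Lemma~\ref{lem:spec}, for every $K$,
\begin{equation}\label{eq:semi}
D(\lambda;k;t)\ge D(\lambda;k)\quad\text{for all }t\in K^N,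
\end{equation}
with equality outside the zero set of a nonzero polynomial, hence on a nonempty Zariski-open subset of $K^N$, as $K$ is infinite. The number $D(\lambda;k)$ is symmetric in the entries of $\lambda$. It is unchanged when an entry $0$ is deleted from a sequence of length at least $2$, since $V_0=K$ and $\partial_i=0$ on it. For $N=1$, a polynomial killed by $\partial$ is constant and has weight $a$ in $V_a$, so
\begin{equation}\label{eq:one}
D(a;k)=\delta_{a,k}\qquad(a\ge0).
\end{equation}

\begin{lemma}\label{lem:reduction}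
Let $N=n+2$ and assume that the vectors $c_i$ of \eqref{eq:c} are nonzero. Then there is $t\in\mathbb F^N$, with $t_i=t_j$ if and only if $c_i$ and $c_j$ are proportional, such that for all $\lambda\in\mathbb Z_{\ge0}^N$ and $d\ge0$
\[
\dim\Bigl(P_n/(x_1^{\lambda_1+1},\dots,x_n^{\lambda_n+1},\ell_1^{\lambda_{n+1}+1},\ell_2^{\lambda_{n+2}+1})\Bigr)_d=D\Bigl(\lambda;\sum_i\lambda_i-2d;t\Bigr).
\]
Every $t\in\mathbb F^N$ with distinct entries arises in this way from a pair $(\ell_1,\ell_2)$ whose vectors $c_i$ are nonzero and pairwise non-proportional.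
\end{lemma}

\begin{proof}
Map $\mathbb F[y_1,\dots,y_N]$ onto $P_n$ by $y_i\mapsto x_i$ for $i\le n$, $y_{n+1}\mapsto\ell_1$, $y_{n+2}\mapsto\ell_2$. The kernel is generated by $\sum_{i\le n}a_iy_i-y_{n+1}$ and $\sum_{i\le n}b_iy_i-y_{n+2}$, the two coordinates of $\sum_ic_iy_i$. Since $\mathbb F$ is infinite, some linear functional on $\mathbb F^2$ vanishes at no $c_i$; taking it as the first row of a matrix $g\in GL_2(\mathbb F)$, we may write $gc_i=s_i(1,t_i)$ with $s_i\ne0$, and $t_i=t_j$ exactly when $c_i,c_j$ are proportional. The coordinates $\sum s_iy_i$ and $\sum s_it_iy_i$ of $g\sum_ic_iy_i$ generate the same kernel. Replacing $s_iy_i$ by $y_i$ preserves the ideals $(y_i^{\lambda_i+1})$, so the algebra in the statement is isomorphic to $\mathbb F[y]/I$ with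
\[
I=\Bigl(y_1^{\lambda_1+1},\dots,y_N^{\lambda_N+1},\ \sum_iy_i,\ \sum_it_iy_i\Bigr).
\]

For $p\in\mathbb F[y]$ let $p(\partial)$ be the differential operator obtained by substituting $\partial_i$ for $y_i$. The pairing $\mathbb F[y]_d\times\mathbb F[x_1,\dots,x_N]_d\to\mathbb F$, $(p,F)\mapsto p(\partial)F$, is diagonal in the monomial bases, with entries that are products of factorials; in characteristic zero it is therefore perfect, and $\dim(\mathbb F[y]/I)_d=\dim I_d^\perp$. Let $\gamma$ be a generator of $I$ of degree $e\le d$. Then $F$ is orthogonal to $q\gamma$ for all $q$ of degree $d-e$ if and only if $\gamma(\partial)F=0$, by perfectness in degree $d-e$; generators of degree greater than $d$ contribute nothing to $I_d$ and kill $F$ anyway. So $F\in I_d^\perp$ if and only if $\partial_i^{\lambda_i+1}F=0$ for all $i$ and $EF=TF=0$. The first condition says $\deg_{x_i}F\le\lambda_i$, so $I_d^\perp=W(\lambda;\sum\lambda_i-2d;t)$.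

Conversely, let $t$ have distinct entries. The vectors $(1,t_{n+1})$ and $(1,t_{n+2})$ are independent, so there is $g\in GL_2(\mathbb F)$ sending $(-1,0)$ and $(0,-1)$ to them. Put $(a_i,b_i)=g^{-1}(1,t_i)$ for $i\le n$.
\end{proof}

The number $\dim A(\ell_1,\ell_2)_d$ is the corank of a matrix whose entries are polynomials in the $a_i,b_i$. By Lemma~\ref{lem:spec} it takes its minimum on a nonempty open set, and this set meets the nonempty open set of pairs with nonzero, pairwise non-proportional $c_i$, because a product of nonzero polynomials does not vanish identically on $\mathbb F^{2n}$. By Lemma~\ref{lem:reduction} the values taken on the latter set are exactly the numbers $D(1^N;k;t)$ with $t$ distinct, and by \eqref{eq:semi} their minimum is $D(1^N;k)$. Hence Theorem~\ref{thm:A} is equivalent to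
\begin{equation}\label{eq:goal}
D(1^N;k)=p_k(0,N).
\end{equation}

\subsection{The second wall}
The following vanishing statement is the reason for the wall at height $k$.

\begin{lemma}\label{lem:vanish}
If $\lambda_i>k$ and $t_i\ne t_j$ for all $j\ne i$, then $W(\lambda;k;t)=0$. In particular $D(\lambda;k)=0$ if some $\lambda_i>k$, and $W(\lambda;k;t)=0$ if $k<0$ and $t$ has distinct entries.
\end{lemma}

\begin{proof}
We may take $i=1$ and all $\lambda_j\ge0$. Let $R=\bigotimes_{j\ge2}V_{\lambda_j}$, let $0\ne F\in W(\lambda;k;t)$ have degree $d$, and write $F=\sum_{m=0}^{\lambda_1}\frac{x_1^m}{m!}G_m$ with $G_m\in R$ of degree $d-m$. The coefficient of $x_1^m/m!$ in $EF=0$ gives $G_{m+1}=-\sum_{j\ge2}\partial_jG_m$ for $0\le m<\lambda_1$, so $G_0$ determines $F$ and $G_0\ne0$. The operator $S=T-t_1E=\sum_{j\ge2}(t_j-t_1)\partial_j$ does not involve $x_1$ and kills $F$, so $SG_0=0$. Since $t_j\neq t_1$, we may substitute $x_j=(t_j-t_1)z_j$; this preserves $R$ and degrees, and turns $S$ into $\sum_{j\ge2}\partial_{z_j}$, the operator $e$ of the module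 $R$. By (S1) the weight of $G_0$ in $R$, which is $\sum_{j\ge2}\lambda_j-2d=k-\lambda_1$, is nonnegative.
\end{proof}

The hypothesis on $t$ is needed: for $\lambda=(1,1)$, $k=0$ and $t_1=t_2$, the polynomial $x_1-x_2$ lies in $W$.

\section{The case $k=1$}\label{sec:k1}

Let $k=1$ and $N=2r+1$, so that $d=r$. The only path from $0$ to $1$ in $[0,1]$ is the zigzag, and \eqref{eq:goal} asserts that $D(1^{2r+1};1)=1$. For $r=3$ this is the example of Section~\ref{sub:guess}. Both halves of the general proof are visible here.

\subsection{At most one}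
By \eqref{eq:semi} we may bound $D(1^N;1)$ from above by computing at any convenient $t$. Take $t_1=t_2$, with $t_2,\dots,t_N$ distinct. Then $E$ and $T$ commute with the exchange of $x_1$ and $x_2$, so an element of $W(1^N;1;t)$ is the sum of a symmetric and an antisymmetric element of $W(1^N;1;t)$. The symmetric part of $V_1\otimes V_1$ has the basis $1,\ x_1+x_2,\ x_1x_2$, and sending these to $1,\ 2x,\ x^2$ turns $\partial_1+\partial_2$ into $\partial_x$ and identifies it with $V_2$. So the symmetric elements form the space $W(2,1^{N-2};1;(t_2,\dots,t_N))$, which is zero by Lemma~\ref{lem:vanish} because $2>k$. An antisymmetric element is $(x_1-x_2)G$ with $G$ multilinear of degree $r-1$ in $x_3,\dots,x_N$, and since $\partial_1+\partial_2$ kills $x_1-x_2$, the conditions say $G\in W(1^{N-2};1;(t_3,\dots,t_N))$. For general $(t_3,\dots,t_N)$ we get $D(1^N;1)\le D(1^{N-2};1)$, and by induction $D(1^N;1)\le D(1;1)=1$. In terms of paths: after the step from $0$ to $1$, the step to $2$ is forbidden and the step back to $0$ is forced.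

\subsection{At least one}
For distinct $t_i$ we need a nonzero multilinear polynomial of degree $r$ in $2r+1$ variables killed by $E$ and $T$. For $r=1$ this is a linear form $\sum w_jx_j$ with $\sum w_j=\sum w_jt_j=0$, and the solution is
\[
\frac{x_1}{(t_1-t_2)(t_1-t_3)}+\frac{x_2}{(t_2-t_1)(t_2-t_3)}+\frac{x_3}{(t_3-t_1)(t_3-t_2)} .
\]
For larger $r$, note that $E$ and $T$ are derivations, so every polynomial in linear forms killed by $E$ and $T$ is killed as well. The difficulty is to make such a polynomial multilinear. A determinant does this if each variable enters the matrix through a summand of rank one, and the rank-one matrices $(t_j^{a+b})_{a,b}$ lead to Hankel matrices. We state the result for an arbitrary set of variables, as it will be needed in that form.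

\begin{lemma}\label{lem:hankel}
Let $t\in K^N$ have distinct entries and let $I\subset\{1,\dots,N\}$ have $2r+1$ elements. Put
\[
w_j=\prod_{i\in I\setminus\{j\}}\frac1{t_j-t_i},\qquad \mu_s=\sum_{j\in I}w_jt_j^{\,s}x_j,\qquad f_I=(-1)^{r(r-1)/2}\det(\mu_{a+b})_{0\le a,b\le r-1},
\]
with $f_I=1$ for $r=0$. Then $Ef_I=Tf_I=0$, and
\[
f_I=\sum_{J\subset I,\ |J|=r}\gamma_Jx_J,\qquad \gamma_J=\prod_{j\in J,\ i\in I\setminus J}\frac1{t_j-t_i},\qquad x_J=\prod_{j\in J}x_j .
\]
\end{lemma}

\begin{proof}
If $q$ is a polynomial of degree at most $2r$, Lagrange interpolation gives $q(z)=\sum_{j\in I}q(t_j)w_j\prod_{i\in I\setminus\{j\}}(z-t_i)$, so $\sum_jw_jq(t_j)$ is the coefficient of $z^{2r}$ in $q$. Hence $\sum_jw_jt_j^{\,s}=0$ for $0\le s\le 2r-1$. The entries of the determinant are $\mu_s$ with $s\le2r-2$, and for these $E\mu_s=\sum_jw_jt_j^{\,s}=0$ and $T\mu_s=\sum_jw_jt_j^{\,s+1}=0$. Since $E$ and $T$ are derivations, they kill $f_I$.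

The Hankel matrix is $Y\Delta Y^{\mathsf T}$, where $Y=(t_j^{\,a})$ is $r\times(2r+1)$ and $\Delta$ is diagonal with entries $w_jx_j$. By the Cauchy--Binet formula its determinant is $\sum_{|J|=r}(\det Y_J)^2\prod_{j\in J}w_jx_j$, where $Y_J$ is the square submatrix with columns in $J$, and $(\det Y_J)^2=\prod_{j<j'}(t_j-t_{j'})^2$ over $j,j'\in J$ (Vandermonde). In $\prod_{j\in J}w_j$ the factors with $i\notin J$ give $\gamma_J$, and each of the $r(r-1)/2$ pairs $j<j'$ in $J$ contributes $-(t_j-t_{j'})^{-2}$.
\end{proof}

All $\gamma_J$ are nonzero, so with $I=\{1,\dots,N\}$ we get $0\ne f_I\in W(1^N;1;t)$ for every distinct $t$, in particular over $\mathbb Q(t_1,\dots,t_N)$. Thus $D(1^{2r+1};1)=1$. For $n=5$, $d=3$ the unexpected dual vector is the cubic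
\[
\det\begin{pmatrix}\mu_0&\mu_1&\mu_2\\ \mu_1&\mu_2&\mu_3\\ \mu_2&\mu_3&\mu_4\end{pmatrix}
\]
in seven variables.

\section{Upper bound: colliding two points}\label{sec:upper}

After one collision a factor $V_2$ appears, and for $k\ge2$ it no longer vanishes. We therefore allow an arbitrary first factor $V_a$ and absorb the factors $V_1$ into it one at a time; the index $a$ then moves along a path. The splitting into symmetric and antisymmetric parts is replaced by the following lemma.

\begin{lemma}\label{lem:collide}
Suppose $t_1=\dots=t_m=s$ and $V_{\lambda_1}\otimes\dots\otimes V_{\lambda_m}\cong\bigoplus_\alpha V_{\nu_\alpha}$ as $\mathfrak{sl}_2$-modules. Then, under the induced isomorphism $V\cong\bigoplus_\alpha V_{\nu_\alpha}\otimes V_{\lambda_{m+1}}\otimes\dots\otimes V_{\lambda_N}$,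
\[
W(\lambda;k;t)\cong\bigoplus_\alpha W\bigl(\nu_\alpha,\lambda_{m+1},\dots,\lambda_N;k;(s,t_{m+1},\dots,t_N)\bigr).
\]
\end{lemma}

\begin{proof}
Let $\bar e=e_1+\dots+e_m$ and $\bar h=h_1+\dots+h_m$. Then $E=\bar e+\sum_{j>m}e_j$, $T=s\bar e+\sum_{j>m}t_je_j$ and $H=\bar h+\sum_{j>m}h_j$. These operators preserve each summand and act on it as the operators $E,T,H$ of that summand.
\end{proof}

\begin{proposition}\label{prop:upper}
$D(a,1^m;k)\le p_k(a,m)$ for all $a\ge-1$, $m\ge0$ and $k\ge0$.
\end{proposition}

\begin{proof}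
For $a=-1$ the left side is $0$ by definition, and for $a>k$ it is $0$ by Lemma~\ref{lem:vanish}. For $0\le a\le k$ we use induction on $m$; the case $m=0$ is \eqref{eq:one}. Let $m\ge1$. Choose $(t_2,\dots,t_{m+1})$ at which both $D(a\pm1,1^{m-1};k;\cdot)$ take their general values, and put $t_1=t_2$. By \eqref{eq:semi}, Lemma~\ref{lem:collide} with (S3), and the induction hypothesis,
\[
D(a,1^m;k)\le D(a+1,1^{m-1};k)+D(a-1,1^{m-1};k)\le p_k(a+1,m-1)+p_k(a-1,m-1).
\]
The right side is $p_k(a,m)$, by sorting paths according to their first step.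
\end{proof}

\section{Lower bound: products of Hankel determinants}\label{sec:lower}

Each $f_I$ has weight $|I|-2r=1$ in the variables indexed by $I$. A product of $k$ of them over disjoint sets $I_1,\dots,I_k$ covering $\{1,\dots,N\}$ is multilinear, has weight $k$, and is killed by the derivations $E$ and $T$. There are many such products; the task is to select $p_k(0,N)$ of them and to prove that they are independent.

A path $\pi$ of length $N$ from $0$ to $k$ in $[0,k]$ selects one. For $1\le j\le k$ let $I_j=I_j(\pi)$ be the set of steps of $\pi$ that join the heights $j-1$ and $j$. Because $\pi$ stays in $[0,k]$, these sets partition $\{1,\dots,N\}$. Because $\pi$ starts below and ends above the level $j-\frac12$, the steps in $I_j$ alternate up, down, \dots, up. So $|I_j|$ is odd, and in the increasing enumeration of $I_j$ the even-numbered elements are exactly the down steps (Figure~\ref{fig:path}). Put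
\[
F_\pi=\prod_{j=1}^kf_{I_j}\in W(1^N;k;t).
\]
Both walls are visible in this construction. A path leaving $[0,k]$ crosses some level outside the strip a positive even number $2r$ of times, and the corresponding factor would have to lie in $W(1^{2r};0;\cdot)$, which is zero for distinct points by Lemma~\ref{lem:vanish}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \y in {0,1,2} {\draw[gray] (-0.2,\y)--(6.2,\y); \node[left] at (-0.2,\y) {$\y$};}
\draw[very thick] (0,0)--(1,1) (3,1)--(4,0)--(5,1);
\draw[very thick,dashed] (1,1)--(2,2)--(3,1) (5,1)--(6,2);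
\foreach \i in {1,...,6} \node at (\i-0.5,-0.4) {\small $\i$};
\node[right] at (6.4,0.5) {$I_1=\{1,4,5\}$};
\node[right] at (6.4,1.5) {$I_2=\{2,3,6\}$};
\end{tikzpicture}
\caption{A path of length $N=6$ from $0$ to $k=2$ in $[0,2]$, with the steps numbered below. The solid steps join heights $0$ and $1$ and form $I_1$; the dashed steps join heights $1$ and $2$ and form $I_2$. In each set the second element is the down step.}\label{fig:path}
\end{figure}

Every squarefree monomial of degree $r$ in the variables of $I$ occurs in $f_I$, so leading monomials do not distinguish the $F_\pi$ directly. We first degenerate the points so that most terms disappear: if $t_1,\dots,t_N$ have rapidly increasing sizes, then the size of $t_j-t_i$ depends only on $\max(i,j)$.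

\begin{lemma}\label{lem:limit}
Let $t_i=\tau^{-i}\in\mathbb Q((\tau))$ and $I=\{i_1<\dots<i_{2r+1}\}$. There is an integer $\omega_I$ such that $\tau^{-\omega_I}f_I$ has coefficients in $\mathbb Q[[\tau]]$ and its value at $\tau=0$ is
\[
g_I=\pm\prod_{m=1}^r\bigl(x_{i_{2m}}-x_{i_{2m-1}}\bigr).
\]
\end{lemma}

\begin{proof}
For $i<j$ we have $t_j-t_i=\tau^{-j}(1-\tau^{j-i})$. Hence $\gamma_J=\varepsilon_J\,\tau^{\omega(J)}(1+O(\tau))$, where $\omega(J)=\sum_{j\in J,\,i\in I\setminus J}\max(i,j)$ and $\varepsilon_J=(-1)^{\beta(J)}$, with $\beta(J)$ the number of pairs $j\in J$, $i\in I\setminus J$ with $j<i$. Let $\omega_I$ be the minimum of $\omega(J)$. Then $g_I=\sum\varepsilon_Jx_J$ over the minimizing $J$.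

To find them, write $\max(i_p,i_{p'})=i_{2r+1}-\sum_{q=\max(p,p')}^{2r}(i_{q+1}-i_q)$ and let $\alpha_q=|J\cap\{i_1,\dots,i_q\}|$. There are $r(r+1)$ pairs $j\in J$, $i\in I\setminus J$, and $\alpha_q(q-\alpha_q)$ of them lie in $\{i_1,\dots,i_q\}$. Therefore
\[
\omega(J)=r(r+1)\,i_{2r+1}-\sum_{q=1}^{2r}(i_{q+1}-i_q)\,\alpha_q(q-\alpha_q).
\]
The gaps $i_{q+1}-i_q$ are positive, and $\alpha(q-\alpha)$ is maximal over integers $\alpha$ exactly when $|q-2\alpha|\le1$. If $\alpha_{2m}=m$ for $1\le m\le r$, then $\alpha_{2m-1}\in\{m-1,m\}$ and all terms are maximal at once; such $J$ exist, so they are exactly the minimizers. They are the sets containing exactly one element from each pair $\{i_{2m-1},i_{2m}\}$ and not containing $i_{2r+1}$.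

For such $J$ and the element $j\in J$ of the $m$th pair, the elements $i>j$ of $I\setminus J$ are one from each of the $r-m$ later pairs, the element $i_{2r+1}$, and $i_{2m}$ if $j=i_{2m-1}$. So $\beta(J)$ is a constant plus the number of pairs from which $J$ takes the smaller element, which gives the product formula.
\end{proof}

\begin{proposition}\label{prop:lower}
$D(1^N;k)\ge p_k(0,N)$ for all $N\ge1$ and $k\ge1$.
\end{proposition}

\begin{proof}
Let $R=\mathbb Q[t_1,\dots,t_N][(t_i-t_j)^{-1}:i\ne j]$. The polynomials $F_\pi$ have coefficients in $R$ and lie in the space $W(1^N;k;t)$ over the fraction field $\mathbb Q(t_1,\dots,t_N)$, which has dimension $D(1^N;k)$. It suffices to show that they are independent over this field, and by Lemma~\ref{lem:spec} it suffices to show this after the specialization $R\to\mathbb Q((\tau))$, $t_i\mapsto\tau^{-i}$. By Lemma~\ref{lem:limit}, a power of $\tau$ times the specialized $F_\pi$ has coefficients in $\mathbb Q[[\tau]]$ and value $G_\pi=\prod_jg_{I_j}$ at $\tau=0$. In the lexicographic order with $x_N>\dots>x_1$,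 the leading monomial of a product is the product of the leading monomials, and that of $x_{i_{2m}}-x_{i_{2m-1}}$ is $x_{i_{2m}}$. So the leading monomial of $G_\pi$ is $x_{L(\pi)}$, where $L(\pi)$ is the set of down steps of $\pi$. Distinct paths have distinct sets $L(\pi)$, so the $G_\pi$ are independent over $\mathbb Q$, and the specialized $F_\pi$ are independent over $\mathbb Q((\tau))$.
\end{proof}

It would not be enough to bound the kernel from below at the special point $t_i=\tau^{-i}$, since \eqref{eq:semi} points the wrong way. The argument works because the $F_\pi$ are defined for all distinct $t$; only their independence is tested at the special point.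

\begin{example}
For $N=6$, $k=2$ (that is, $n=4$, $d=2$) there are four paths, since the heights at times $1,3,5$ equal $1$ and those at times $2,4$ are $0$ or $2$. Writing U and D for up and down steps:
\[
\begin{array}{c|c|c|c|c}
\pi&I_1&I_2&\pm G_\pi&x_{L(\pi)}\\ \hline
\mathrm{UDUDUU}&\{1,2,3,4,5\}&\{6\}&(x_2-x_1)(x_4-x_3)&x_2x_4\\
\mathrm{UDUUDU}&\{1,2,3\}&\{4,5,6\}&(x_2-x_1)(x_5-x_4)&x_2x_5\\
\mathrm{UUDDUU}&\{1,4,5\}&\{2,3,6\}&(x_4-x_1)(x_3-x_2)&x_3x_4\\
\mathrm{UUDUDU}&\{1\}&\{2,3,4,5,6\}&(x_3-x_2)(x_5-x_4)&x_3x_5
\end{array}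
\]
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Proposition~\ref{prop:upper} with $a=1$, $m=N-1$ gives $D(1^N;k)\le p_k(1,N-1)=p_k(0,N)$ for $k\ge1$, and Proposition~\ref{prop:lower} gives the reverse inequality. This is \eqref{eq:goal}.
\end{proof}

It follows that the $F_\pi$ form a basis of $W(1^N;k;t)$ for $t$ in a nonempty open set.

\section{The KZ connection}\label{sec:KZ}

Specialization cannot exclude that $D(\lambda;k;t)$ jumps at some distinct $t$, nor can it show that the collision inequality of Section~\ref{sec:upper} is an equality. In both cases we must deform a given element of $W$ at a special configuration to elements of $W$ at nearby configurations. We do this by solving a linear differential equation $\nabla v=0$ along a curve $t(\tau)$, with $\nabla$ chosen so that the conditions $Ev=0$, $Hv=kv$ and $Tv=0$ persist. The first two persist if the coefficients of $\nabla$ commute with $E$ and $H$, and the Casimir operator supplies such coefficients.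

Recall that $C=ef+fe+\frac12h^2$ commutes with $e,f,h$. On $1\in V_\nu$ we have $e1=0$ and $ef1=h1=\nu$, so $C1=\nu+\frac12\nu^2$; as $V_\nu$ is spanned by the $f^m1$, the operator $C$ acts on $V_\nu$ as the scalar $\nu(\nu+2)/2$. On $V=\bigotimes V_{\lambda_i}$ put
\[
\Omega_{ij}=e_if_j+f_ie_j+\tfrac12h_ih_j\qquad(i\ne j).
\]
Expanding the Casimir operator $C_{ij}$ of the triple $e_i+e_j,\ f_i+f_j,\ h_i+h_j$ gives $C_{ij}=C_i+C_j+2\Omega_{ij}$, where $C_i,C_j$ are scalars. Hence $\Omega_{ij}$ commutes with $e_i+e_j$ and $h_i+h_j$, and therefore with $E$ and $H$.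

Fix $k\ge0$ and $\kappa=k+2$. Let $t_1(\tau),\dots,t_N(\tau)\in K[[\tau]]$ be pairwise distinct, let $T=\sum t_i(\tau)e_i$, and denote $d/d\tau$ by a dot. The \emph{Knizhnik--Zamolodchikov (KZ) connection} is the operator on $V((\tau))$
\[
\nabla=\frac d{d\tau}-\frac1\kappa\sum_{i<j}\frac{\dot t_i-\dot t_j}{t_i-t_j}\,\Omega_{ij}.
\]
It commutes with $E$ and $H$. The proof of the next lemma explains its shape: the denominators cancel the factor $t_i-t_j$ in $[T,\Omega_{ij}]$, and $k+2$ is the value of $\kappa$ for which the result cancels the derivative of $T$.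

\begin{lemma}\label{lem:KZ}
If $v\in V((\tau))$ satisfies $Ev=0$ and $Hv=kv$, then $T\nabla v=\nabla Tv$.
\end{lemma}

\begin{proof}
From $[e,f]=h$ and $[e,h]=-2e$ we get $[e_i,\Omega_{ij}]=h_ie_j-e_ih_j$. Summing over $j\ne i$,
\[
\sum_{j\ne i}[e_i,\Omega_{ij}]v=h_i(E-e_i)v-e_i(H-h_i)v=-ke_iv-[h_i,e_i]v=-(k+2)e_iv .
\]
Since $[e_j,\Omega_{ij}]=-[e_i,\Omega_{ij}]$ and $e_l$ commutes with $\Omega_{ij}$ for $l\ne i,j$, we have $[T,\Omega_{ij}]=(t_i-t_j)[e_i,\Omega_{ij}]$, and
\[
\sum_{i<j}\frac{\dot t_i-\dot t_j}{t_i-t_j}[T,\Omega_{ij}]=\sum_{i<j}\bigl(\dot t_i[e_i,\Omega_{ij}]+\dot t_j[e_j,\Omega_{ij}]\bigr)=\sum_i\dot t_i\sum_{j\ne i}[e_i,\Omega_{ij}].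
\]
Applied to $v$ this is $-(k+2)\dot Tv$, where $\dot T=\sum\dot t_ie_i$. Finally $[T,d/d\tau]=-\dot T$, so $[T,\nabla]v=-\dot Tv+\frac{k+2}\kappa\dot Tv=0$.
\end{proof}

When two points collide at $\tau=0$, the connection has a simple pole there, and solutions have the formal shape $\tau^\rho v(\tau)$ with $\rho$ an eigenvalue of the residue. To avoid fractional powers we absorb $\tau^\rho$ into the operator.

\begin{lemma}\label{lem:extend}
Suppose $\nabla=\frac d{d\tau}-\tau^{-1}\Omega-\sum_{m\ge0}\tau^mB_m$ with $\Omega,B_m\in\operatorname{End}_K(V)$. Let $\rho\in K$ be such that $m+\rho-\Omega$ is invertible for every integer $m\ge1$. Then every $v_0\in W(\lambda;k;t(0))$ with $\Omega v_0=\rho v_0$ is the constant term of some $v\in V[[\tau]]$ lying in the space $W(\lambda;k;t(\tau))$ over $K((\tau))$.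
\end{lemma}

\begin{proof}
Let $\nabla_\rho=\nabla+\rho/\tau$. For $v=\sum_{m\ge0}\tau^mv_m$, the coefficients of $\tau^{m-1}$ in $\nabla_\rho v=0$ give
\[
(\rho-\Omega)v_0=0,\qquad (m+\rho-\Omega)v_m=\sum_{l<m}B_{m-1-l}v_l\quad(m\ge1).
\]
So $v_0$ extends to a solution $v\in V[[\tau]]$, and a solution in $V[[\tau]]$ with constant term $0$ is $0$. As $\nabla_\rho$ commutes with $E$ and $H$, the series $Ev$ and $(H-k)v$ are solutions with constant terms $Ev_0=0$ and $(H-k)v_0=0$, so they vanish. Now Lemma~\ref{lem:KZ} applies to $v$, and $\rho/\tau$ commutes with $T$, so $\nabla_\rho Tv=T\nabla_\rho v=0$. The constant term of $Tv$ is $T(0)v_0=0$, hence $Tv=0$.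
\end{proof}

\begin{proposition}\label{prop:KZ}
Let $k\ge0$.
\begin{itemize}
\item[(i)] $D(\lambda;k;t)=D(\lambda;k)$ for every $t$ with distinct entries, over any field of characteristic zero.
\item[(ii)] For $0\le a\le k$ and any (possibly empty) sequence $\mu$ of nonnegative integers,
\[
D(a,1,\mu;k)=D(a+1,\mu;k)+D(a-1,\mu;k).
\]
\end{itemize}
\end{proposition}

\begin{proof}
(i) Let $t^0\in K^N$ have distinct entries, choose $t^1\in K^N$ with $D(\lambda;k;t^1)=D(\lambda;k)$, and put $t(\tau)=t^0+\tau(t^1-t^0)$. The differences $t_i(\tau)-t_j(\tau)$ are units of $K[[\tau]]$, so Lemma~\ref{lem:extend} applies with $\Omega=0$ and $\rho=0$. Extending a basis of $W(\lambda;k;t^0)$, we obtain elements of $W(\lambda;k;t(\tau))$ with independent constant terms, so $D(\lambda;k;t^0)\le D(\lambda;k;t(\tau))$. The right side is the kernel dimension of a matrix over $K[\tau]$, and by Lemma~\ref{lem:spec} it is at most the kernel dimension at $\tau=1$, which is $D(\lambda;k)$. The reverse inequality is \eqref{eq:semi}.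

(ii) Let $\lambda=(a,1,\mu)$ have length $N$. Choose distinct $t_2,\dots,t_N\in K$ and put $t_1=t_2+\tau$. By Lemma~\ref{lem:collide} and (S3), $W(\lambda;k;t(0))=W_{a+1}\oplus W_{a-1}$, where $W_\nu$ lies in the summand $V_\nu\otimes\bigotimes_iV_{\mu_i}$ of $V$ and $W_\nu\cong W(\nu,\mu;k;(t_2,\dots,t_N))$ has dimension $D(\nu,\mu;k)$ by (i). The inequality $\le$ follows from \eqref{eq:semi} at $t(0)$.

For $\ge$, note that only $t_1$ moves, so
\[
\nabla=\frac d{d\tau}-\frac\Omega\tau-\frac1\kappa\sum_{j\ge3}\frac{\Omega_{1j}}{t_2-t_j+\tau},\qquad\Omega=\frac{\Omega_{12}}\kappa ,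
\]
and the last sum has coefficients in $K[[\tau]]$. Since $\Omega_{12}=\frac12(C_{12}-C_1-C_2)$, the operator $\Omega$ acts on the summand $V_\nu\otimes\bigotimes_iV_{\mu_i}$ as the scalar $\rho_\nu=\bigl(\nu(\nu+2)-a(a+2)-3\bigr)/4\kappa$, that is,
\[
\rho_{a+1}=\frac a{2\kappa},\qquad\rho_{a-1}=-\frac{a+2}{2\kappa},\qquad\rho_{a+1}-\rho_{a-1}=\frac{a+1}{k+2}.
\]
Because $0\le a\le k$, this difference lies strictly between $0$ and $1$. So for $m\ge1$ and $\nu,\nu'\in\{a+1,a-1\}$ the rational number $m+\rho_\nu-\rho_{\nu'}$ is positive, and $m+\rho_\nu-\Omega$ is invertible. By Lemma~\ref{lem:extend} with $\rho=\rho_\nu$, every element of $W_\nu$ is the constant term of an element of $W(\lambda;k;t(\tau))$. Extending bases of $W_{a+1}$ and $W_{a-1}$ gives $D(\lambda;k;t(\tau))\ge D(a+1,\mu;k)+D(a-1,\mu;k)$, and the left side is $D(\lambda;k)$ by (i) over the field $K((\tau))$.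
\end{proof}

The condition $a\le k$ in (ii) is sharp. For $a=k+1$ the exponents differ by exactly $1$, the operator $1+\rho_{a-1}-\Omega$ is singular, and the identity fails: $D(k+1,1;k)=0$ by Lemma~\ref{lem:vanish}, while $D(k+2;k)+D(k;k)=1$.

\section{Fusion coefficients and closed formulas}\label{sec:fusion}

Proposition~\ref{prop:KZ}(ii) is the relation $Xu_a=u_{a+1}+u_{a-1}$ of the fusion ring, and together with the boundary values it determines $D$.

\begin{proposition}\label{prop:fusion}
Let $k\ge0$, $N\ge1$ and $\lambda\in\{0,\dots,k\}^N$. Then $D(\lambda;k)=\mathcal N_k(\lambda)$. In particular $\mathcal N_k(\lambda)\ge0$.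
\end{proposition}

\begin{proof}
Both $D(\cdot\,;k)$ and $\mathcal N_k$ are symmetric and are unchanged when an entry $0$ is deleted from a sequence of length at least $2$. Both satisfy
\[
\Phi(b,\mu)=\Phi(b-1,1,\mu)-\Phi(b-2,\mu)\qquad(2\le b\le k):
\]
for $D$ this is Proposition~\ref{prop:KZ}(ii) with $a=b-1$, and for $\mathcal N_k$ it is $u_b=u_1u_{b-1}-u_{b-2}$. The sequences on the right have entries in $\{0,\dots,k\}$ and a smaller value of $\sum_i\max(\lambda_i-1,0)$. By induction on this quantity we may assume that all entries are $0$ or $1$, and after deleting zeros that $\lambda=(0)$ or $\lambda=1^M$ with $M\ge1$; the latter forces $k\ge1$. For $\lambda=(0)$ both sides are $\delta_{0,k}$ by \eqref{eq:one}. For $\lambda=1^M$, by \eqref{eq:Np} it suffices to show $D(a,1^m;k)=p_k(a,m)$ for $-1\le a\le k+1$. Both sides vanish for $a=-1$ and for $a=k+1$ (Lemma~\ref{lem:vanish}), both equal $\delta_{a,k}$ for $m=0$, and for $0\le a\le k$, $m\ge1$ both satisfy $\Phi(a,m)=\Phi(a+1,m-1)+\Phi(a-1,m-1)$, the left side by Proposition~\ref{prop:KZ}(ii).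 Induction on $m$ finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The hypothesis says that the $c_i$ are nonzero and pairwise non-proportional, so by Lemma~\ref{lem:reduction} the dimension is $D(\lambda;k;t)$ for some $t$ with distinct entries. If some $\lambda_i>k$, in particular if $k<0$, it is $0$ by Lemma~\ref{lem:vanish}. Otherwise $k\ge0$, and it is $D(\lambda;k)=\mathcal N_k(\lambda)$ by Propositions~\ref{prop:KZ}(i) and~\ref{prop:fusion}.

For \eqref{eq:trig} we diagonalize multiplication in $\mathcal F_k$. Let $\kappa=k+2$. The identity $\sin((a+2)\theta)+\sin(a\theta)=2\cos\theta\sin((a+1)\theta)$ gives $U_a(2\cos\theta)=\sin((a+1)\theta)/\sin\theta$ by induction. So $U_{k+1}$ vanishes at $2\cos\theta_j$ for $1\le j\le k+1$, and evaluation $g\mapsto g(2\cos\theta_j)$ is a ring homomorphism $\mathcal F_k\to\mathbb R$.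

Put $\sigma(m)=\sum_{j=1}^{\kappa-1}\cos(m\theta_j)$. Then $\sigma(0)=\kappa-1$. For $0<|m|<2\kappa$ the sum of $\cos(m\pi j/\kappa)$ over $0\le j<2\kappa$ vanishes, and pairing $j$ with $2\kappa-j$ turns this into $1+(-1)^m+2\sigma(m)=0$; so $\sigma(m)$ depends only on the parity of $m$, and is $-1$ for even $m$. For $0\le a,b\le k$ the numbers $a-b$ and $a+b+2$ have the same parity and $2\le a+b+2\le2\kappa-2$, so
\[
\sum_{j=1}^{k+1}\sin((a+1)\theta_j)\sin((b+1)\theta_j)=\tfrac12\bigl(\sigma(a-b)-\sigma(a+b+2)\bigr)=\tfrac\kappa2\,\delta_{ab}.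
\]
If $g=\sum_ag_au_a\in\mathcal F_k$, then $g(2\cos\theta_j)\sin\theta_j=\sum_ag_a\sin((a+1)\theta_j)$, and therefore
\[
g_k=\frac2\kappa\sum_{j=1}^{k+1}\sin\theta_j\,\sin((k+1)\theta_j)\,g(2\cos\theta_j).
\]
Here $\sin((k+1)\theta_j)=\sin(\pi j-\theta_j)=(-1)^{j+1}\sin\theta_j$. Taking $g=\prod_iu_{\lambda_i}$ gives \eqref{eq:trig}.
\end{proof}

Formula \eqref{eq:trig} does need the condition $\max\lambda_i\le k$. Since $U_{k+2}\equiv-U_k$ modulo $U_{k+1}$, it gives $-1$ for $n=1$, $\lambda=(k+2,0,0)$, $d=1$.

\begin{proof}[Proof of Corollary~\ref{cor:closed}]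
The first equality is \eqref{eq:trig} for $\lambda=1^{n+2}$ together with \eqref{eq:Np}, as $\sin2\theta/\sin\theta=2\cos\theta$. The second is the reflection principle for the walls $-1$ and $k+1$. Let $\kappa=k+2=n+4-2d$, let $P_m(a,b)$ be the number of all paths of length $m$ from $a$ to $b$, and put
\[
q(a,m)=\sum_{s\in\mathbb Z}\bigl[P_m(a,k+2s\kappa)-P_m(a,k+2+2s\kappa)\bigr],
\]
a finite sum. It satisfies $q(a,m)=q(a+1,m-1)+q(a-1,m-1)$. Reflection in $k+1$ sends $k+2s\kappa$ to $k+2-2s\kappa$, and reflection in $-1$ sends it to $k+2-2(s+1)\kappa$; so the terms cancel for $a=k+1$ and for $a=-1$, and $q$ vanishes there. For $0\le a\le k$ we have $q(a,0)=\delta_{a,k}$, because $0\le k-a<k+2-a<2\kappa$. By induction on $m$, $q(a,m)=p_k(a,m)$ for $-1\le a\le k+1$. A path of length $N$ from $0$ to $k+2s\kappa$ has $d-s\kappa$ down steps, and one to $k+2+2s\kappa$ has $d-1-s\kappa$, so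
\[
a_{n,d}=\sum_{s\in\mathbb Z}\left[\binom N{d-s\kappa}-\binom N{d-1-s\kappa}\right].
\]
Group $s=j\ge0$ with $s=-1-j$. Since $N-d=d+k=d-2+\kappa$, the symmetry $\binom Nq=\binom N{N-q}$ turns the bracket for $s=-1-j$ into $\binom N{d-2-j\kappa}-\binom N{d-1-j\kappa}$. The two brackets add up to $\mathcal H(d-j\kappa)$.
\end{proof}

\section{Degenerate positions}\label{sec:degenerate}

When $m$ points coincide, the factors attached to them combine into $V_1^{\otimes m}$, whose decomposition counts paths with the lower wall only. The upper wall is felt only through the end point $\nu\le k$. The dimension jumps exactly when a path of length $m$ can go above $k$ and return.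

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Lemma~\ref{lem:reduction} the dimension is $D(1^N;k;t)$, where $t$ takes distinct values $t'_1,\dots,t'_r$ with multiplicities $m_1,\dots,m_r$. Applying Lemma~\ref{lem:collide} to each class, with $V_1^{\otimes m_j}\cong\bigoplus_\nu V_\nu^{\oplus M(m_j,\nu)}$, gives
\[
D(1^N;k;t)=\sum_{\nu\in\mathbb Z_{\ge0}^r}D(\nu;k;t')\prod_jM(m_j,\nu_j).
\]
Since $t'$ has distinct entries, $D(\nu;k;t')$ is $0$ if some $\nu_j>k$ (Lemma~\ref{lem:vanish}) and is $\mathcal N_k(\nu)$ otherwise (Propositions~\ref{prop:KZ}(i) and~\ref{prop:fusion}). This is the formula.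

Let $M_k(m,\nu)$ be the number of paths of length $m$ from $0$ to $\nu$ in $[0,k]$, so that $M_k(m,\nu)\le M(m,\nu)$. In $\mathcal F_k$ we have $X^m=\sum_{\nu=0}^kM_k(m,\nu)u_\nu$. By \eqref{eq:Np}, $a_{n,d}$ is the coefficient of $u_k$ in $X^N=\prod_jX^{m_j}$, so
\begin{equation}\label{eq:diff}
\dim A(\ell_1,\ell_2)_d-a_{n,d}=\sum_{\nu\in\{0,\dots,k\}^r}\mathcal N_k(\nu)\Bigl(\prod_jM(m_j,\nu_j)-\prod_jM_k(m_j,\nu_j)\Bigr),
\end{equation}
and every term is nonnegative.

Suppose all $m_j\le k+1$. A path from $0$ of length $m_j$ that reaches $k+1$ consists of $k+1$ up steps and ends at $k+1$. So $M(m_j,\nu_j)=M_k(m_j,\nu_j)$ for $\nu_j\le k$, and \eqref{eq:diff} vanishes.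

Conversely, suppose $m_1\ge k+2$; we exhibit a positive term. If $m_1\equiv k\pmod2$, put $\nu_1=k$. Otherwise $m_1\equiv k+1\pmod 2$, so $m_1\ge k+3$, and we put $\nu_1=k-1$, which is nonnegative because $k\ge1$. In both cases $m_1-(k+1)-(k+1-\nu_1)$ is even and nonnegative, so the path that climbs to $k+1$, descends to $\nu_1$ and then alternates up and down steps has length $m_1$, stays in $[0,\infty)$ and leaves $[0,k]$. Thus $M(m_1,\nu_1)>M_k(m_1,\nu_1)$. For $j\ge2$ let $\nu_j\in\{0,1\}$ with $\nu_j\equiv m_j\pmod2$; then $\nu_j\le k$, and the zigzag path shows $M(m_j,\nu_j)\ge1$. Hence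
\[
\prod_jM(m_j,\nu_j)>M_k(m_1,\nu_1)\prod_{j\ge2}M(m_j,\nu_j)\ge\prod_jM_k(m_j,\nu_j).
\]
It remains to see that $\mathcal N_k(\nu)>0$. With $q=\sum_{j\ge2}\nu_j\equiv N-m_1\pmod2$ we have $\mathcal N_k(\nu)=p_k(\nu_1,q)$ by \eqref{eq:Np}. If $\nu_1=k$, then $q\equiv N-k=2d$ is even; if $\nu_1=k-1$, then $q\equiv N-k-1$ is odd. In both cases the path of length $q$ from $\nu_1$ that alternates between $k-1$ and $k$ ends at $k$ and stays in $[0,k]$. So $\mathcal N_k(\nu)>0$ and the inequality is strict.
\end{proof}

\begin{thebibliography}{1}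

\bibitem{BSV}
Matthew D. Booth, Pankaj Singh, Adela Vraciu,
\emph{On the weak Lefschetz property for ideals generated by powers of general linear forms},
arXiv:2410.22542 (2024).

\end{thebibliography}
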